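# Growth of finitely generated Lie PI-algebras

## Metabelian algebras: sorting the tail of a commutator

Let $K$ be a field and $L$ a Lie algebra over $K$ generated by a finite set $X$ with $k$ elements. Commutators are left-normed: $[y_1,\dots,y_n]=[[\dots[[y_1,y_2],y_3],\dots],y_n]$. The growth function of $L$ with respect to $X$ is
$$\gamma_L(n)=\dim_K\operatorname{span}_K\{[y_1,\dots,y_j]: y_i\in X,\ 1\le j\le n\},\qquad n\ge1 .$$
Counting commutators gives the bound $\gamma_L(n)\le k+k^2+\dots+k^n$, so $\ln\gamma_L(n)$ is at most linear in $n$. We ask how much an identity in $L$ improves this.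

Call $L$ metabelian if $[[a,b],[c,e]]=0$ for all $a,b,c,e\in L$.

**Proposition 1.** If $L$ is metabelian and generated by $k$ elements, then $\gamma_L(n)\le k+k^2\binom{n+k-2}{k}$.

**Proof.** Let $a\in[L,L]$ and $x,y\in L$. By the Jacobi identity, $[a,x,y]-[a,y,x]=[a,[x,y]]=0$. So in $[y_1,y_2,y_3,\dots,y_j]$ the entries $y_3,\dots,y_j$ may be permuted freely. Order $X$ and sort them into nonincreasing order. There are $k^2$ choices for $(y_1,y_2)$ and $\binom{j-2+k-1}{k-1}$ sorted tails of length $j-2$. Summing over $2\le j\le n$ gives $k^2\binom{n+k-2}{k}$, and $j=1$ contributes $k$. $\square$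

For $k=2$, $X=\{x_1,x_2\}$, the antisymmetry of $[y_1,y_2]$ leaves the commutators $[x_2,x_1,\dots]$ with sorted tail: at most $n-1$ of them in degree $n\ge2$. We shall meet the number $n-1$ again.

The proof has three ingredients: a rewriting rule that sorts, the list of words to which the rule no longer applies, and a count of that list. What changes if metabelianity is replaced by an arbitrary identity? The rule will no longer be a swap, since it expresses one product through many others. It will not be enough to apply it to letters. And the list of unsortable words will be large, so that counting it becomes the main problem.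

## Arbitrary identities and the iterated logarithm

**Definition (Lie PI-algebra).** $L$ is a *Lie PI-algebra* if some nonzero element $f$ of a free Lie algebra vanishes under every substitution of elements of $L$ for its variables. We say that $L$ satisfies the identity $f$; its degree is the degree of $f$.

For example, put $\delta_1=[x_1,x_2]$ and $\delta_{r+1}=[\delta_r,\delta_r']$, where $\delta'_r$ is a copy of $\delta_r$ in new variables. A Lie algebra is solvable of length at most $r$ if and only if it satisfies $\delta_r$. This element is nonzero: inside the free associative algebra $\delta_{r+1}=\delta_r\delta_r'-\delta_r'\delta_r$, and the monomials of the two products begin with different sets of variables, so they do not cancel. Metabelian means $r=2$, an identity of degree $4$.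

Write $\ln^{(1)}n=\ln n$, $\ln^{(q+1)}n=\ln(\ln^{(q)}n)$, and $\exp^{(0)}(x)=x$, $\exp^{(i+1)}(x)=\exp(\exp^{(i)}(x))$. Petrogradsky ("Schreier's type formulae and two scales for growth of Lie algebras and groups", arXiv:2202.01939, 2022) states the following conjecture: for every finitely generated Lie PI-algebra $L$ with finite generating set $X$ there are positive integers $q,N_0$, possibly depending on $L$ and $X$, with
$$\gamma_L(n)\le\exp\Big(\frac{n}{\ln^{(q)}n}\Big),\qquad n\ge N_0. \tag{1}$$

The conjecture is true, and $q$ really has to depend on $L$. In the next two statements $L$ is generated by $k$ elements and satisfies a nontrivial identity of degree at most $d$, where $d\ge4$ (requiring $d\ge4$ loses nothing, since "at most $d$" allows $d$ to be increased), and $\zeta$ is Riemann's zeta function.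

**Theorem 2.** We have
$$\gamma_L(n)\le \exp\Big(\frac{(C+o(1))\,n}{(\ln^{(d-3)}n)^{1/(d-3)}}\Big),\qquad C=\big((k-1)\zeta(d-2)\big)^{1/(d-3)},$$
where $o(1)$ depends only on $k,d$. In particular, for $q=d-2$ and some $N_0=N_0(d,k)$, inequality (1) holds for all $n\ge N_0$. So the conjecture holds.

**Corollary 3.** The growth of the universal enveloping algebra $U(L)$ with respect to $X$ is at most $\exp\big((C+o(1))\,n/(\ln^{(d-2)}n)^{1/(d-3)}\big)$.

**Theorem 4 (no universal $q$).** For each $q\ge1$, let $S$ be the free solvable Lie algebra of length $q+3$ on $2$ free generators. For every $N_0$, the inequality $\gamma_S(n)\le\exp(n/\ln^{(q)}n)$ fails for some $n\ge N_0$.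

If $k=1$, then $\dim L\le1$: here $\gamma_L(n)\le 1$ and the growth of $U(L)$ is at most $n+1$, so Theorem 2 and Corollary 3 are trivial. From now on $k\ge2$.

## From an identity to relations among operators

**Step 1: make the identity multilinear.** The purpose is to have an identity whose terms differ only in the order of the variables. Let $f\ne0$ be an identity of $L$ of degree at most $d$, viewed in the free associative algebra, in which the free Lie algebra embeds.

For a variable $x$, both $f|_{x=0}$ and $f-f|_{x=0}$ are identities, and at least one is nonzero. Keep a nonzero one; then $x$ occurs in all monomials or in none. Doing this for each variable in turn, we may assume that every associative monomial of $f$ contains every variable of $f$.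

Suppose some monomial $u$ of $f$ has degree at least $2$ in $x$. Pass to
$$g=f(x+x',\dots)-f(x,\dots)-f(x',\dots).$$
A monomial of $f$ of degree $e$ in $x$ contributes to $g$ the words obtained by replacing some of its $x$'s, but neither none nor all of them, by $x'$. So every monomial of $g$ contains all variables of $g$, the degrees in $x$ and $x'$ are smaller than $\deg_xf$, and the total degree has not grown. To see that $g\ne0$, let $u^*$ arise from $u$ by replacing the first $x$ by $x'$. Since $u$ is recovered from $u^*$ by $x'\to x$, the coefficient of $u^*$ in $g$ is the coefficient of $u$ in $f$.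

Each such step adds a variable, and the number of variables is bounded by the total degree because every monomial contains all of them. So the process stops, at a nonzero multilinear identity of degree at most $d$. For example, $[x,y,y]$ becomes $[x,y,y']+[x,y',y]$. If the degree is less than $d$, take a new variable $x$ and replace $f$ by $[f,x]=fx-xf$, which is nonzero and multilinear. So we may assume that the degree is exactly $d$. Put
$$m=d-1,\qquad h=m-1=d-2\ge2,$$
and call the variables $x_0,\dots,x_m$.

**Step 2: put $x_0$ in front.** The purpose is to read $f$ as a statement about operators on $x_0$. Since the free Lie algebra is multigraded, $f$ is a combination of bracketings of $x_0,\dots,x_m$, each variable used once. In a bracket $[a,b]$ one of the entries contains $x_0$; by antisymmetry let it be $a$, and continue inside $a$. So each bracketing is, up to sign, $x_0$ bracketed successively with commutators not involving $x_0$. By $[a,[b,c]]=[a,b,c]-[a,c,b]$ a bracket with a long commutator unfolds into brackets with single variables. Hence $f$ is a combination of the $[x_0,x_{\sigma(1)},\dots,x_{\sigma(m)}]$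 with $\sigma$ in the symmetric group $S_m$. Some coefficient is nonzero, so after renaming $x_1,\dots,x_m$ and scaling,
$$f=\sum_{\sigma\in S_m}\alpha_\sigma[x_0,x_{\sigma(1)},\dots,x_{\sigma(m)}],\qquad \alpha_{\mathrm{id}}=1. \tag{2}$$

**Step 3: relations in the operator algebra.** Let the free associative algebra $K\langle X\rangle$ act on $L$ from the right, a letter $x$ acting by $a\mapsto[a,x]$; call this action $\Phi$. So $[y_1,\dots,y_j]=y_1\Phi(y_2\cdots y_j)$. By the Jacobi identity an element $u$ of the free Lie algebra $\mathrm{Lie}(X)\subset K\langle X\rangle$ acts by $a\mapsto[a,\bar u]$, where $\bar u$ is its image in $L$. Substituting $x_0=a$, $x_i=\bar u_i$ into (2), we see that the two-sided ideal $\ker\Phi$ contains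
$$\sum_{\sigma}\alpha_\sigma\,u_{\sigma(1)}\cdots u_{\sigma(m)}\qquad(u_1,\dots,u_m\in\mathrm{Lie}(X)). \tag{3}$$

We want to use (3) as a sorting rule. The first thing to try is to substitute letters. Order $X$; if $u_1<\dots<u_m$ are letters, then $u_1\cdots u_m$ is the smallest word in (3), has coefficient $1$, and may be replaced by larger words. But this needs $m$ different letters. For $k=2$ and $m=3$ there is no such choice, so no word can be rewritten and all $2^n$ words survive. Repeating a letter does not help in general: with $f=[x_0,x_1,x_2,x_3]-[x_0,x_1,x_3,x_2]$ and $u_2=u_3$, (3) reads $0=0$. We need many more Lie elements, with smallest words that we control and that behave well under permutation.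

## Lyndon words as smallest words of Lie elements

Let $Z$ be a totally ordered alphabet. Words are compared in dictionary order, and a proper prefix is smaller.

**Definition (Lyndon word).** A nonempty word is *Lyndon* if it is strictly smaller than each of its nonempty proper suffixes.

Over $0<1$ the Lyndon words of length at most $4$ are $0,\,1,\,01,\,001,\,011,\,0001,\,0011,\,0111$. The word $0101$ is not Lyndon, because its suffix $01$ is a proper prefix, hence smaller. We recall three facts (Lothaire, *Combinatorics on Words*, §5.1).

* (F1) If $u<v$ are Lyndon, then $uv$ is Lyndon.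
* (F2) A Lyndon word of length at least $2$ equals $uv$ with Lyndon words $u<v$.
* (F3) Every word is uniquely a product $l_1l_2\cdots l_s$ of Lyndon words with $l_1\ge l_2\ge\dots\ge l_s$.

We use only the existence part of (F3), which follows from (F1): in a factorization into the fewest Lyndon words, two neighbors $l_i<l_{i+1}$ could be merged.

If $u<v$ are Lyndon, then $uv<v\le vu$: the word $uv$ is Lyndon with proper suffix $v$, and $v$ is a prefix of $vu$. So $uv<vu$.

**Definition (the number $D(w)$).** For a nonempty word $w$, $D(w)$ is the largest $j$ such that $w$ has a factor (consecutive subword) $v_1v_2\cdots v_j$ with $v_1<v_2<\dots<v_j$ Lyndon; $D(\emptyset)=0$.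

For example $D(0011)=3$: we have $0011=0\cdot01\cdot1$ with $0<01<1$, and four factors would be the letters $0,0,1,1$, not strictly increasing. Also, $D(w)\le1$ if and only if the letters of $w$ are nonincreasing. Indeed an ascent $xy$, $x<y$, gives $D\ge2$. Conversely, in a nonincreasing word a factor $y_1\cdots y_s$ with $s\ge2$ is not Lyndon, since its suffix $y_s$ is smaller than it (either $y_s<y_1$, or $y_s=y_1$ is a proper prefix). So only letters are Lyndon factors, and no two neighbors increase.

**Lemma 5.** Let $KX^n$ be the span of the words of length $n$. Then $\Phi(KX^n)$ is spanned by the $\Phi(w)$ with $w\in X^n$, $D(w)\le h$.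

**Proof.** First, each Lyndon word $l$ is the smallest word of some Lie element: there is $[l]\in\mathrm{Lie}(X)$ with $[l]=l+(\text{larger words of the same length})$. For letters put $[x]=x$. For $l=uv$ as in (F2), put $[l]=[u][v]-[v][u]$. By induction on the length, $[u][v]$ consists of $uv$, with coefficient $1$, and larger words, while $[v][u]$ involves only words $\ge vu>uv$. For instance $[001]=0(01-10)-(01-10)0=001-2\cdot010+100$.

Next, let $v_1<\dots<v_m$ be Lyndon. Any rearrangement of $v_1\cdots v_m$ is reached by successive swaps of adjacent factors $v_iv_j\to v_jv_i$ with $i<j$. Each swap replaces $v_iv_j$ by the larger word $v_jv_i$ of the same length in the same place, so it strictly increases the whole word. Thus $v_{\sigma(1)}\cdots v_{\sigma(m)}>v_1\cdots v_m$ for $\sigma\ne\mathrm{id}$. Put $u_i=[v_i]$ in (3). The term of $\sigma$ contains only words $\ge v_{\sigma(1)}\cdots v_{\sigma(m)}$, so (3) equals $v_1\cdots v_m+{}$larger words of the same length.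

Finally, let $D(w)\ge h+1=m$. Then $w=a\,v_1\cdots v_m\,b$ with $v_1<\dots<v_m$ Lyndon. Multiplying the element just found by $a$ on the left and $b$ on the right, we see that modulo $\ker\Phi$ the word $w$ is a combination of larger words of the same length. Since $X^n$ is finite, downward induction finishes the proof. $\square$

Write $W(j)=\#\{w\in X^j:D(w)\le h\}$. Since $[y_1,\dots,y_{j+1}]=y_1\Phi(y_2\cdots y_{j+1})$, commutators of length $j+1$ span a space of dimension at most $kW(j)$, and
$$\gamma_L(n)\le k\sum_{j=0}^{n-1}W(j). \tag{4}$$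

The proof of Lemma 5 did not use $h\ge2$. For an identity of degree $3$ we have $h=1$, the surviving words are the nonincreasing ones, and (4) gives the polynomial bound $k\binom{n+k-1}{k}$. For $h\ge2$ we have to count.

## Counting words with $D\le h$: where deleting a letter fails

We allow weights, because the count will change the alphabet. Let $Z$ be totally ordered with weights $\mathrm{wt}:Z\to\{1,2,\dots\}$, finitely many letters of each weight, and weight series $Z(t)=\sum_{z\in Z}t^{\mathrm{wt}(z)}$. Weights are additive on words. Put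
$$W_i(Z;t)=\sum_{D(w)\le i}t^{\mathrm{wt}(w)},\qquad \Lambda_i(Z;t)=\sum_{v\text{ Lyndon},\ D(v)\le i}t^{\mathrm{wt}(v)} .$$
With all letters of $X$ of weight $1$, $W_h(X;t)=\sum_jW(j)t^j$. For series with real coefficients let $a\preceq b$ mean coefficientwise inequality. For $a=\sum_{n\ge1}a_nt^n$ with integers $a_n\ge0$ let
$$E(a)=\prod_{n\ge1}(1-t^n)^{-a_n},$$
the series counting multisets of objects of which $a_n$ have weight $n$. If $a\preceq b$, then $E(b)=E(a)E(b-a)$ and $E(b-a)$ has nonnegative coefficients and constant term $1$; so $E$ is monotone for $\preceq$.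

By (F3) a word $w=l_1\cdots l_s$ is determined by the multiset of its Lyndon factors $l_i$, and $D(l_i)\le D(w)$ because a factor of $l_i$ is a factor of $w$. Hence
$$W_i(Z;t)\preceq E(\Lambda_i(Z;t)). \tag{5}$$
By (F2) a Lyndon word of length at least $2$ has $D\ge2$, so $\Lambda_1(Z;t)=Z(t)$. It remains to bound $\Lambda_i$ by something of depth $i-1$; then we can iterate.

The natural attempt is this. Let $v=xw'$ be Lyndon with first letter $x$ and $D(v)\le i$. Given a factor $v_1\cdots v_j$ of $w'$ with $v_1<\dots<v_j$ Lyndon, put in front of it the prefix $P$ of $v$ that precedes it. If $P$ is Lyndon and $P<v_1$, then $P\,v_1\cdots v_j$ shows $j+1\le i$, and $D(w')\le i-1$ would follow. But neither condition need hold. Take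
$$v=00010011,\qquad w'=0010011 .$$
The word $v$ is Lyndon, since every proper suffix begins with $001$, $01$ or $1$. We claim $D(v)=D(w')=3$. The factor $0\cdot01\cdot1$ at the end gives $D\ge3$ for both, so it is enough that $D(v)\le3$. Four different Lyndon words over $\{0,1\}$ have total length at least $1+1+2+3=7$, and without one of the letters $0,1$ at least $1+2+3+3=9$. So an increasing product of four of them inside $v$ is $0\,w_1w_2\,1$ with $w_1<w_2$ Lyndon of length at least $2$. The factors of $v$ of length $7$ or $8$ that begin with $0$ and end with $1$ are $0\cdot00100\cdot1$, $0\cdot01001\cdot1$ and $0\cdot001001\cdot1$. The middle $00100$ is impossible, since a Lyndon word of length at least $2$ does not end in $0$, its smallest letter. The middle $01001$ splits into words of lengths $2,3$ as $01\cdot001$, which is decreasing, or as $010\cdot01$ with $010$ not Lyndon. The middle $001001$ splits into words of length at least $2$ as $00\cdot1001$, $001\cdot001$ or $0010\cdot01$, with $00$ and $0010$ not Lyndon and $001=001$ not increasing. So $D(v)=3$.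

So deleting the first letter lowered nothing, and since $w'$ is again Lyndon, (F3) does not break it up either. The exact obstruction is the cut $0001\,|\,0\cdot01\cdot1$: here $P=0001$ is Lyndon, but $P>v_1=0$. We should allow only cuts after which $v$ continues with something larger than everything before the cut, and forget the finer structure of $v$ between such cuts.

## Parsing a Lyndon word against its own beginning

A Lyndon word $v$ is smaller than each proper suffix, so every suffix first agrees with $v$ and then, at some letter, exceeds it. We cut right after that letter. Each piece is then described by how long it copies $v$ and by the letter at which it departs from $v$. These descriptions are the letters of a new alphabet.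

**Definition (the alphabet $Z^+$).** $Z^+$ is the set of pairs $(\pi,s)$ with $\pi\in\mathbb Z_{\ge0}$ and $s\in Z$ not the least letter of $Z$ (if a least letter exists). The weight of $(\pi,s)$ is $\pi+\mathrm{wt}(s)$, and
$$(\pi,s)<(\pi',s')\iff\pi>\pi'\ \text{ or }\ (\pi=\pi'\text{ and }s<s').$$

A longer copy is a smaller letter. For $X=\{0,1\}$ we get $X^+=\{(\pi,1):\pi\ge0\}$ with $\dots<(2,1)<(1,1)<(0,1)$, one letter of each weight $\ge1$. In general $Z^+$ again has finitely many letters of each weight.

**Lemma 6.** For $i\ge2$: $\ \Lambda_i(Z;t)\preceq Z(t)\,W_{i-1}(Z^+;t)$.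

**Proof.** Let $v$ be Lyndon over $Z$ with $D(v)\le i$ and first letter $x$. We shall encode $v$ by $x$ and a word over $Z^+$, preserving weight, injectively, and with $D$ of the code at most $i-1$.

**Step 1: parsing.** We write $v=xB_2B_3\cdots B_R$ as follows. Suppose $v=xB_2\cdots B_{r-1}v'$ with $v'\ne\emptyset$. Then $v'$ is a proper suffix, so $v<v'$. Hence $v'$ is not a prefix of $v$, and $v$, being longer, is not a prefix of $v'$. Let $p$ be the longest common prefix of $v$ and $v'$. Then $pc$ is a prefix of $v$ and $ps$ is a prefix of $v'$ for letters $c<s$. Put $B_r=ps$ and $\beta_r=(\mathrm{wt}(p),s)$. This is in $Z^+$ because $s>c$ is not least, and $\mathrm{wt}(\beta_r)=\mathrm{wt}(B_r)$. Continue until $v$ is exhausted.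

For $v=00010011$: the suffix $0010011$ agrees with $v$ in $00$ and then has $1$ against $0$, so $B_2=001$; the remaining $0011$ gives $B_3=001$; the remaining $1$ gives $B_4=1$ with $p=\emptyset$. So $v=0\cdot001\cdot001\cdot1$ with code $(2,1)(2,1)(0,1)$. This is $aab$ with $a<b$, and $D(aab)=2$: the product $a\cdot ab$ is increasing, while three factors would be $a,a,b$. The depth dropped from $3$ to $2$.

**Step 2: $x$ and $\beta_2\cdots\beta_R$ determine $v$.** This makes the encoding injective. Suppose the prefix $P=xB_2\cdots B_{r-1}$ is known and $\beta_r=(\pi,s)$. The letters following $P$ repeat the letters of $v$ from its beginning: the $j$-th new letter is the $j$-th letter of $v$, which is already known at that moment because $P$ is nonempty. This goes on until the repeated weight equals $\pi$; as weights are positive, this fixes the length of $p$. Then comes $s$. The copied part may be longer than $P$: in the example $P=0$ and $p=00$.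

So it suffices to show $D(\beta_2\cdots\beta_R)\le i-1$ over $Z^+$. The plan is to translate an increasing Lyndon product in the code into one in $v$, and to put a prefix of $v$ in front of it.

**Step 3: each block $B=ps$ is Lyndon.** This handles the letters of the code. If $p=\emptyset$, it is clear. Otherwise a proper suffix of $ps$ has the form $p''s$ with $p''$ a proper, possibly empty, suffix of $p$. Let $j=|p''|<|p|$. Since $pc$ is a prefix of $v$, some proper suffix of $v$ starts with $p''c$, and $v$ is smaller than it. Comparing the first $j+1$ letters, and noting $j+1\le|p|$, we see that the prefix of $p$ of length $j+1$ is $\le p''c<p''s$. Hence $ps<p''s$.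

**Step 4: the code preserves order.** Let $B=ps$, $B'=p's'$ be blocks with codes $\beta<\beta'$. We claim that $B$ and $B'$ first differ at a position inside both of them, where $B$ has the smaller letter; write $B\ll B'$ for this. Both $p$ and $p'$ are prefixes of $v$. If $\mathrm{wt}(p)>\mathrm{wt}(p')$, then $|p|>|p'|$, so $p$ begins with $p'c'$, where $c'$ is the letter of $v$ following $p'$, and $c'<s'$ by the parsing. If $\mathrm{wt}(p)=\mathrm{wt}(p')$, then $p=p'$ and $s<s'$. In both cases $B\ll B'$. The first case is why longer copies had to be smaller letters.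

In the same way $\beta=\beta'$ implies $B=B'$. So $\varphi:\beta_r\mapsto B_r$ is well defined, and it extends multiplicatively to words in the occurring letters. If $b<b'$ are such words, then $\varphi(b)<\varphi(b')$: if $b$ is a proper prefix of $b'$, then $\varphi(b)$ is a proper prefix of $\varphi(b')$; otherwise at the first letter where $b$ and $b'$ differ the claim gives $\varphi(b)\ll\varphi(b')$.

**Step 5: if $b$ is Lyndon over $Z^+$, in occurring letters, then $\varphi(b)$ is Lyndon.** For a letter this is Step 3. Otherwise $b=b'b''$ with Lyndon $b'<b''$ by (F2). By induction on the length $\varphi(b')$ and $\varphi(b'')$ are Lyndon, $\varphi(b')<\varphi(b'')$ by Step 4, and (F1) shows that $\varphi(b)=\varphi(b')\varphi(b'')$ is Lyndon.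

**Step 6: $P_r:=xB_2\cdots B_r$ is Lyndon for $r\ge1$, and $P_{r-1}<B_r$ for $r\ge2$.** This is what failed for arbitrary cuts. $P_1=x$ is Lyndon. Let $P_{r-1}$ be Lyndon and $B_r=ps$, with $pc$ a prefix of $v$ and $c<s$. If $|p|\ge|P_{r-1}|$, then $P_{r-1}$ is a prefix of $p$, because both are prefixes of $v$; so it is a proper prefix of $B_r$. If $|p|<|P_{r-1}|$, then $P_{r-1}$ begins with $pc$, so $P_{r-1}\ll B_r$. In both cases $P_{r-1}<B_r$, and $P_r=P_{r-1}B_r$ is Lyndon by (F1) and Step 3.

**Step 7: the depth drops.** Let a factor $\beta_e\cdots\beta_l$ of $\beta_2\cdots\beta_R$ equal $b_1\cdots b_j$ with $j\ge1$ and $b_1<\dots<b_j$ Lyndon over $Z^+$. The words $P_{e-1},\varphi(b_1),\dots,\varphi(b_j)$ are Lyndon by Steps 6 and 5. By Step 4, $\varphi(b_1)<\dots<\varphi(b_j)$. By Step 6, $P_{e-1}<B_e\le\varphi(b_1)$, since $B_e$ is a prefix of $\varphi(b_1)$. The product of these $j+1$ increasing Lyndon words is $P_l$, a prefix of $v$. So $j+1\le D(v)\le i$. Thus $D(\beta_2\cdots\beta_R)\le i-1$; if $R=1$, the code is empty and has $D=0$.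

Finally $\mathrm{wt}(v)=\mathrm{wt}(x)+\mathrm{wt}(\beta_2\cdots\beta_R)$, so the injection $v\mapsto(x,\beta_2\cdots\beta_R)$ gives the lemma. $\square$

## A tower of height $h$ in $y=1/(1-t)$

We now iterate: (5) passes from Lyndon words to words at the price of an exponential, and Lemma 6 lowers the depth at the price of a larger alphabet. Let
$$Z_0=X\ (\text{all weights }1),\qquad Z_{j+1}=Z_j^+ .$$
Passing to $Z^+$ multiplies the series of non-least letters by $1+t+t^2+\cdots$. Hence $Z_0(t)=kt$ and $Z_j(t)\preceq(k-1)t/(1-t)^j$ for $j\ge1$.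

Series with nonnegative coefficients are evaluated at $t\in(0,1)$ with values in $[0,\infty]$. Put $y=1/(1-t)>1$. Then $Z_j(t)\le ky^j$ for all $j\ge0$.

**Step 1: two inequalities.** They control $E$ and let us absorb factors into a tower. If $a$ has nonnegative integer coefficients and no constant term, then $a(t^j)\le t^{j-1}a(t)$, because $jn-(j-1+n)=(j-1)(n-1)\ge0$ for $j,n\ge1$. Since $-\ln(1-t^n)=\sum_jt^{jn}/j$,
$$E(a)(t)=\exp\Big(\sum_{j\ge1}\tfrac1j\,a(t^j)\Big)\le\exp\Big(a(t)\sum_{j\ge1}t^{j-1}\Big)=\exp(y\,a(t)). \tag{6}$$
For $A,B\ge0$ and $i\ge1$,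
$$e^A\exp^{(i)}(B)\le\exp^{(i)}(A+B). \tag{7}$$
Indeed the derivative of $\exp^{(i-1)}$ is at least $1$ on $[0,\infty)$, so $A+\exp^{(i-1)}(B)\le\exp^{(i-1)}(A+B)$; exponentiate.

**Step 2: depth one.** Here we need the sharp constant, so we do not use (6). By (5) and $\Lambda_1=Z_{h-1}$, we have $W_1(Z_{h-1};t)\le E(Z_{h-1})(t)\le e^{A(t)}$ with
$$A(t)=(k-1)\sum_{j\ge1}\frac1j\,\frac{t^j}{(1-t^j)^{h-1}} .$$
Put $t=e^{-s}$. Then
$$s^{h-1}A(t)=(k-1)\sum_{j\ge1}j^{-h}g(js),\qquad g(u)=\Big(\frac{u}{1-e^{-u}}\Big)^{h-1}e^{-u}.$$
Since $(1+u)e^{-u}\le1$, we have $u\le(1+u)(1-e^{-u})$. So $g(u)\le(1+u)^{h-1}e^{-u}$ is bounded on $(0,\infty)$, and $g(u)\to1$ as $u\to0$. As $h\ge2$, $\sum j^{-h}$ converges, and dominated convergence gives $s^{h-1}A(t)\to(k-1)\zeta(h)$ as $s\to0$. Moreover $ys=s/(1-e^{-s})\to1$. So for every $\kappa_0>(k-1)\zeta(h)$,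
$$W_1(Z_{h-1};t)\le\exp(\kappa_0y^{h-1})\qquad\text{for all large }y. \tag{8}$$

**Step 3: raising the depth.** For $2\le i\le h$, (5), the monotonicity of $E$, Lemma 6 and (6) give
$$W_i(Z_{h-i};t)\le\exp\big(y\,Z_{h-i}(t)\,W_{i-1}(Z_{h-i+1};t)\big)\le\exp\big(ky^{h-1}\,W_{i-1}(Z_{h-i+1};t)\big),$$
where $y\cdot ky^{h-i}\le ky^{h-1}$ because $i\ge2$. Put $\mu=\ln(ky^{h-1})\ge0$. We claim
$$W_i(Z_{h-i};t)\le\exp^{(i)}\big(\kappa_0y^{h-1}+(i-1)\mu\big)\qquad(1\le i\le h)$$
for all large $y$. For $i=1$ this is (8). If it holds for $i-1$, then by (7)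
$$ky^{h-1}\,W_{i-1}(Z_{h-i+1};t)\le e^{\mu}\exp^{(i-1)}\big(\kappa_0y^{h-1}+(i-2)\mu\big)\le\exp^{(i-1)}\big(\kappa_0y^{h-1}+(i-1)\mu\big),$$
and exponentiating gives it for $i$. Now let $\kappa>(k-1)\zeta(h)$ and choose $\kappa_0$ strictly between. Since $\mu=o(y^{h-1})$, the case $i=h$ yields
$$W_h(X;t)\le\exp^{(h)}(\kappa y^{h-1})\qquad\text{for all }y\ge y_1(\kappa,k,h). \tag{9}$$

## Choosing $t$: proof of Theorem 2

By (4), for every $t\in(0,1)$,
$$\gamma_L(n)\le k\,t^{-(n-1)}\sum_{j\le n-1}W(j)t^j\le k\,t^{-n}\,W_h(X;t).$$

**Step 1: balance the two factors.** We take $y$ as large as possible subject to the tower contributing only $n^{1-\varepsilon}$ to the logarithm. Fix $\varepsilon\in(0,1)$ and $\kappa>(k-1)\zeta(h)$, and define $y$ by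
$$\kappa y^{h-1}=\ln^{(h-1)}(n^{1-\varepsilon}).$$
Then $y\to\infty$ as $n\to\infty$, and by (9) $W_h(X;t)\le\exp(n^{1-\varepsilon})$ for large $n$. Since $-\ln(1-z)\le z/(1-z)$ for $0<z<1$, taking $z=1/y$ gives $t^{-n}=\exp(-n\ln(1-1/y))\le\exp(n/(y-1))$. Hence
$$\ln\gamma_L(n)\le\ln k+n^{1-\varepsilon}+\frac{n}{y-1}.$$

**Step 2: pass to the limit.** We have $\ln^{(h-1)}(n^{1-\varepsilon})\ge(1-\varepsilon+o(1))\ln^{(h-1)}n$. For $h=2$ the left side is $(1-\varepsilon)\ln n$; for $h\ge3$ already $\ln\big((1-\varepsilon)\ln n\big)=\ln\ln n+\ln(1-\varepsilon)\sim\ln\ln n$, and further logarithms keep the ratio tending to $1$. Since $y$ is at most a constant times $(\ln n)^{1/(h-1)}$, $n^{1-\varepsilon}=o(n/y)$. Therefore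
$$\limsup_{n\to\infty}\frac{\ln\gamma_L(n)\,(\ln^{(h-1)}n)^{1/(h-1)}}{n}\le\limsup_{n\to\infty}\Big(\frac{\kappa\ln^{(h-1)}n}{\ln^{(h-1)}(n^{1-\varepsilon})}\Big)^{1/(h-1)}\le\Big(\frac{\kappa}{1-\varepsilon}\Big)^{1/(h-1)} .$$
All estimates depend only on $k,d$ and on $\varepsilon,\kappa$, not on $L$. Letting $\varepsilon\to0$ and $\kappa\to(k-1)\zeta(h)$, and recalling $h=d-2$, we get the first claim.

**Step 3: the form of the conjecture.** Put $z=\ln^{(d-3)}n$. For large $z$ we have $\ln z\le z^{1/(d-3)}/(C+1)$. So for large $n$, depending only on $d,k$,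
$$\ln\gamma_L(n)\le(C+1)\,n\,z^{-1/(d-3)}\le\frac{n}{\ln z}=\frac{n}{\ln^{(d-2)}n},$$
which is (1) with $q=d-2$. $\blacksquare$

## One more exponential for the enveloping algebra: proof of Corollary 3

The growth $\gamma_{U(L)}(n)$ is the dimension of the span of all products of at most $n$ generators in $U(L)$, the empty product included.

**Step 1: PBW monomials with weights.** The aim is a bound by $E$ of a series of $L$. Let $L_n$ be the span of commutators of length at most $n$, $\gamma_L(0)=0$, and
$$\ell(t)=\sum_{n\ge1}(\gamma_L(n)-\gamma_L(n-1))t^n .$$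
Take an ordered basis of $L$ adapted to the filtration $(L_n)$, and let the weight of a basis element be the least $n$ with the element in $L_n$; so $\ell$ counts the basis by weight. Unfolding with $[a,[b,c]]=[a,b,c]-[a,c,b]$ shows $[L_i,L_j]\subseteq L_{i+j}$. A product of at most $n$ generators is a combination of products of basis elements of total weight at most $n$. To order such a product we use $ee'=e'e+[e,e']$. Here $[e,e']$ is a combination of basis elements of weight at most $\mathrm{wt}(e)+\mathrm{wt}(e')$, so the correction has fewer factors and no larger weight. By induction on the number of factors and then on the number of inversions, the product lies in the span of PBW monomials of weight at most $n$. These are counted by the coefficients of $E(\ell)$ up to degree $n$, hence $\gamma_{U(L)}(n)\le t^{-n}E(\ell)(t)$ for $t\in(0,1)$.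

**Step 2: estimate.** By (4),
$$\sum_{n\ge1}\gamma_L(n)t^n\le k\sum_{j\ge0}W(j)\frac{t^{j+1}}{1-t}=\frac{kt}{1-t}\,W_h(X;t),$$
which is finite for $t\in(0,1)$ by (9), since $W_h(X;t)$ increases with $t$. So $\ell(t)=(1-t)\sum_n\gamma_L(n)t^n\le kt\,W_h(X;t)$. By (6), (9) and (7), for any $\kappa'>\kappa$ and large $y$,
$$E(\ell)(t)\le\exp\big(ky\,W_h(X;t)\big)\le\exp\Big(\exp^{(h)}\big(\kappa y^{h-1}+\ln(ky)\big)\Big)\le\exp^{(h+1)}(\kappa'y^{h-1}).$$

**Step 3: choose $t$.** Put $\kappa'y^{h-1}=\ln^{(h)}(n^{1-\varepsilon})$. Then $E(\ell)(t)\le\exp(n^{1-\varepsilon})$ for large $n$, and as before $\ln\gamma_{U(L)}(n)\le n^{1-\varepsilon}+n/(y-1)$ with $n^{1-\varepsilon}=o(n/y)$. As $h\ge2$, $\ln^{(h)}(n^{1-\varepsilon})\sim\ln^{(h)}n$, so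
$$\limsup_{n\to\infty}\frac{\ln\gamma_{U(L)}(n)\,(\ln^{(h)}n)^{1/(h-1)}}{n}\le(\kappa')^{1/(h-1)} .$$
Let $\kappa'$ and $\kappa$ tend to $(k-1)\zeta(h)$. With $h=d-2$ this is the claim. $\blacksquare$

## Free solvable algebras exponentiate at each step: proof of Theorem 4

Let $F$ be the free Lie algebra of rank $2$, $F^{(0)}=F$, $F^{(r+1)}=[F^{(r)},F^{(r)}]$. The free solvable algebra of length $r$ is $S_r=F/F^{(r)}$, graded by degree. Let $H_r(t)$ be its Hilbert series, that is, the series of dimensions of its components. By the Poincaré–Birkhoff–Witt theorem $U(S_r)$ has Hilbert series $U_r(t)=E(H_r)$.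

**Step 1: a recursion for $H_r$.** Put $R=F^{(r)}$. By the Shirshov–Witt theorem the graded subalgebra $R$ is free, with a homogeneous free generating set that is a basis of $R$ modulo $[R,R]$. Let $Y(t)$ be the Hilbert series of this set. Then $U(R)$ is the free associative algebra on it, with Hilbert series $1/(1-Y(t))$. Likewise $U(F)$ has Hilbert series $1/(1-2t)$. The Hilbert series of $F$ is the sum of those of $R$ and $S_r$, and $E$ turns sums into products, so
$$\frac1{1-2t}=\frac1{1-Y(t)}\,U_r(t),\qquad\text{that is,}\qquad Y(t)=1+(2t-1)U_r(t).$$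
Since $S_{r+1}=F/[R,R]$,
$$H_{r+1}(t)=H_r(t)+Y(t)=H_r(t)+1+(2t-1)U_r(t). \tag{10}$$
As a check, $H_1=2t$ and $U_1=(1-t)^{-2}$, so for $r=1$
$$Y(t)=1+\frac{2t-1}{(1-t)^2}=\frac{t^2}{(1-t)^2}=\sum_{n\ge2}(n-1)t^n,$$
the number $n-1$ found after Proposition 1.

The formal identity (10) holds for values at $t\in(0,1)$ once the series converge there. $H_1$ is a polynomial. If $H_r$ converges on $(0,1)$, so does $U_r=E(H_r)$ by (6), hence $H_{r+1}$ by (10).

**Step 2: lower bound for $H_r$.** By the formula in (6), $U_r(t)=E(H_r)(t)\ge e^{H_r(t)}$. For $t\in[\frac34,1)$ we have $2t-1\ge\frac12$, so (10) gives $H_{r+1}\ge\frac12U_r\ge\frac12e^{H_r}$. Also $U_1=y^2$, so $H_2\ge\frac12y^2$. We claim that with $c_r=2^{-(r-1)}$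
$$H_r(t)\ge\exp^{(r-2)}(c_ry^2)\qquad\text{for all large }y\quad(r\ge2). \tag{11}$$
For $r=2$ this was just shown. If it holds for $r$, then
$$H_{r+1}\ge\tfrac12e^{H_r}\ge\exp\big(\exp^{(r-2)}(c_ry^2)-\ln2\big)\ge\exp\big(\exp^{(r-2)}(c_ry^2-\ln2)\big)\ge\exp^{(r-1)}(c_ry^2/2)$$
as soon as $c_ry^2/2\ge\ln2$; the third inequality holds because $\exp^{(r-2)}$ has derivative at least $1$ on $[0,\infty)$. And $c_r/2=c_{r+1}$.

**Step 3: slow growth would contradict (11).** Let $r=q+3$ and suppose that $\gamma(n)=\gamma_{S_r}(n)\le\exp(n/\ln^{(q)}n)$ for all $n\ge N_0$. For large $y$ put $M=\exp^{(q)}(2y)>N_0$. The coefficient of $t^n$ in $H_r$ is at most $\gamma(n)$, and $t^n=(1-1/y)^n\le e^{-n/y}$.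

For $n\ge M$ we have $\ln^{(q)}n\ge2y$, so $\gamma(n)t^n\le e^{n/(2y)-n/y}=e^{-n/(2y)}$, and
$$\sum_{n\ge M}e^{-n/(2y)}\le\frac1{1-e^{-1/(2y)}}\le2y+1,$$
using $1/(1-e^{-u})\le1+1/u$. For $n<M$ we have $\gamma(n)\le\gamma(\lceil M\rceil)\le\exp\big((M+1)/(2y)\big)\le e^M$ for large $y$, and there are at most $M+1$ such $n$. Hence
$$H_r(t)\le\sum_{n\ge1}\gamma(n)t^n\le(M+1)e^M+2y+1\le e^{2M}$$
for large $y$, since $M\ge e^{2y}$. By (7) with $A=\ln2$, $2M\le\exp^{(q)}(2y+\ln2)\le\exp^{(q)}(3y)$. So $H_r(t)\le\exp^{(q+1)}(3y)$. But (11) with $r-2=q+1$ says $H_r(t)\ge\exp^{(q+1)}(c_ry^2)$, and $c_ry^2>3y$ for large $y$. This contradiction proves the theorem. $\blacksquare$
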